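# Exponential sums that stay bounded on a set of positive measure

Throughout, $\mathbb N=\{1,2,3,\dots\}$, $\mathbb T=\mathbb R/\mathbb Z$ carries Lebesgue measure, $\|\alpha\|$ is the distance from $\alpha$ to the nearest integer, and $e(\alpha)=e^{2\pi i\alpha}$. For $f:\mathbb N\to\mathbb C$ we write
$$S_x(\alpha)=\sum_{n\le x}f(n)e(n\alpha).$$

## Odd numbers and powers of two

Let $f=1,0,1,0,1,0,\dots$ be the indicator of the odd numbers. If $k$ odd numbers are at most $x$ and $2\alpha\notin\mathbb Z$, then
$$S_x(\alpha)=e(\alpha)+e(3\alpha)+\dots+e((2k-1)\alpha)=e(\alpha)\,\frac{1-e(2k\alpha)}{1-e(2\alpha)},\qquad |S_x(\alpha)|\le\frac{2}{|1-e(2\alpha)|}=\frac1{|\sin 2\pi\alpha|}.$$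
At $\alpha=0$ the sum is $k$, and at $\alpha=\frac12$ it is $-k$. So the sums are bounded in $x$ at every $\alpha$ except two rational points. On the set $\{\|2\alpha\|\ge\frac14\}$, which has measure $\frac12$, they are bounded by the single constant $\sqrt2$. Changing finitely many values of $f$ changes the sums by a bounded amount, so the picture stays the same.

Now let $f$ be the indicator of $1,2,4,8,16,\dots$. At $\alpha=\frac13$ the residues of $2^k$ modulo $3$ are $1,2,1,2,\dots$. Each pair contributes $e(\frac13)+e(\frac23)=-1$, so the sums are unbounded. At $\alpha=\frac19$ the residues modulo $9$ run through the cycle $1,2,4,8,7,5$. The sum of $e(a/9)$ over this cycle is the sum of all ninth roots of unity minus the sum of all cube roots of unity, that is, $0-0=0$. So at $\alpha=\frac19$ the sums are bounded. Some $\alpha$ are good for this sequence as well. But are there many?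

**Definition (eventually periodic).** A function $f:\mathbb N\to\mathbb C$ is *eventually periodic* if there are $q\ge1$ and $N_0$ with $f(n+q)=f(n)$ for all $n\ge N_0$.

For instance $0,1,1,0,1,0,1,0,\dots$ has $q=2$ and $N_0=3$. The indicator of the powers of two is not eventually periodic: it has infinitely many ones, and a period $q$ would force gaps at most $q$ between them from some point on.

The computation for odd numbers works for every eventually periodic $f$. The question is whether nothing else can be bounded on a set of positive measure. For $f:\mathbb N\to\{0,1\}$ this is a conjecture stated in Pierre-Alexandre Bazin, Ihor Pylaiev, Fred Tyrrell, "Bounded Exponential Sums with Multiplicative Coefficients", arXiv:2506.12845 (2025). Its context is a result on completely multiplicative $f$ with values in the unit circle together with $0$ and with $\sum_{p:f(p)=0}1/p<\infty$: the set $\{\alpha:\limsup_{x\to\infty}|\sum_{n\le x} f(n)e(\alpha n)|<\infty\}$ has positive measure if and only if $f(n)=\chi(n)n^{it}$ for some Dirichlet character $\chi$ and some $t\in\mathbb R$. The conjecture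 drops multiplicativity and restricts the values instead. It is true, for any finite set of values.

**Theorem 1.** Let $f:\mathbb N\to A$ with $A\subset\mathbb C$ finite (for example $A=\{0,1\}$). There are a measurable $E\subseteq\mathbb T$ of positive measure and $C<\infty$ with $|S_x(\alpha)|\le C$ for all $x>0$ and $\alpha\in E$ if and only if $f$ is eventually periodic.

**Proof that eventually periodic sequences are bounded.** This is the odd-number computation, one residue class at a time. Let $f(n+q)=f(n)$ for $n\ge N_0$, with $N_0\ge 1$, and put $R=\max|f|$. Take $E=\{\alpha:\|q\alpha\|\ge\frac14\}$, of measure $\frac12$. The terms with $n<N_0$ contribute at most $RN_0$. In each residue class modulo $q$, the terms with $n\ge N_0$ form a constant times a geometric sum with ratio $e(q\alpha)$, which is at most $2R/|1-e(q\alpha)|=R/|\sin\pi q\alpha|\le\sqrt2R$ in absolute value. Hence $|S_x(\alpha)|\le R(N_0+\sqrt2\,q)$ for all $x>0$ and $\alpha\in E$. $\square$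

The rest of Theorem 1 is the converse.

## The mean square, and the cancellation it cannot see

Suppose $|S_x|\le C$ on a set $E$ of positive measure $|E|$. A sensible first move is to integrate the square. With $c(d)=\int_E e(d\alpha)\,d\alpha$, and $f$ real-valued,
$$\int_E|S_N|^2\,d\alpha=\sum_{m,n\le N}f(m)f(n)\,c(m-n)=|E|\sum_{n\le N}f(n)^2+\text{(off-diagonal terms)}.$$
The left side is at most $C^2|E|$. The diagonal grows whenever $f\in\{0,1\}$ has infinitely many ones. If the off-diagonal terms are smaller than the diagonal, we have a contradiction.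

For powers of two this works. Let $T(\alpha)=\sum_{k=k_0+1}^{k_0+R}e(2^k\alpha)$. It is a difference of two of the sums, so $|T|\le2C$ on $E$. We get
$$\int_E|T|^2=R|E|+\sum_{k\ne l}c(2^k-2^l).$$
The integers $2^k-2^l$ for ordered pairs $k\ne l$ are distinct: the sign tells which of $k,l$ is larger, the power of $2$ dividing the difference gives the smaller one, and the difference then gives the other. They also satisfy $|2^k-2^l|\ge2^{k_0+1}$. By Cauchy–Schwarz over at most $R^2$ pairs,
$$\Big|\sum_{k\neq l}c(2^k-2^l)\Big|\le R\Big(\sum_{|d|\ge2^{k_0+1}}|c(d)|^2\Big)^{1/2}.$$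
By Parseval $\sum_d|c(d)|^2=|E|<\infty$, so for $k_0$ large the right side is at most $\frac12R|E|$. Then $4C^2|E|\ge\frac12R|E|$ for every $R$, which is absurd. So for the powers of two, no set of positive measure has a uniform bound.

For dense $f$ the argument breaks at the step "the off-diagonal terms are smaller". Cauchy–Schwarz needed each difference $m-n$ to occur once, and for dense $f$ a difference can occur about $N$ times. This is a real loss. Take $f\equiv1$ and $E=\{\|\alpha\|\ge\frac14\}$. Then $|S_N|\le1/|\sin\pi\alpha|\le\sqrt2$ on $E$, so $\int_E|S_N|^2\le1$, while the diagonal is $N/2$. The off-diagonal terms cancel the diagonal almost completely. So no bound by size alone can work for general $f$: the argument must recognize why periodic sequences cancel.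

## Why periodic sequences cancel: past plus future is zero

Look again at $f\equiv1$, extended to all of $\mathbb Z$. For $\zeta$ on the unit circle, $\zeta\ne1$, summing each half in the sense of analytic continuation,
$$\text{future: }\ \sum_{n\ge0}\zeta^n\ \text{``$=$''}\ \frac1{1-\zeta},\qquad \text{past: }\ \sum_{n\ge1}\zeta^{-n}\ \text{``$=$''}\ \frac{1}{\zeta-1}.$$
The two add up to $0$.

Something like this should hold for any $f$ in our hypothesis, in a limit. Formally put $F(\zeta)=\sum_{n\ge1}f(n)\zeta^n$ and look at it from a far point $N$: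
$$\zeta^{-N}F(\zeta)=\underbrace{\sum_{n=1}^{N-1}f(N-n)\zeta^{-n}}_{\text{past of }N}+\underbrace{\sum_{n\ge0}f(N+n)\zeta^n}_{\text{future of }N}.$$
If $F$ makes sense as a bounded function on $E$, then as $N\to\infty$ the left side oscillates and tends to $0$ weakly, by the Riemann–Lebesgue lemma. So if the sequence seen from $N_j$ converges to some $g:\mathbb Z\to\mathbb C$, then $g$ satisfies "past $+$ future $=0$ on $E$". Two such limits with the same past have the same future on $E$. If a power series is determined by its values on $E$, the past determines the future. With finitely many values, compactness turns this into a rule: a block of $L$ symbols determines the next symbol. Such a rule forces periodicity.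

Two points of this sketch need care. First, the series for $F$ does not converge on the circle; we only know that its partial sums are bounded on $E$. Second, is a limit on $E$ really tied to the coefficients? For arbitrary bounded sequences of polynomials it is not. Let $E$ correspond to a closed proper arc $K$ of the circle. Its complement in the plane is connected and $1/z$ is analytic near it, so by Runge's theorem there are polynomials $Q_j\to1/z$ uniformly on $K$. Then $p_j=zQ_j\to1$ uniformly on $K$, although $p_j(0)=0$ for every $j$. The limit on $K$ has lost the constant coefficient.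

What saves us is that we have a bound on $K$ for every truncation. Such bounds spread from $K$ into a region of the disc which contains $0$ and touches the circle exactly along $K$. On that region all our functions are bounded and analytic, and the classical theory of boundary values applies.

## A region of the disc that touches the circle along $K$

Let $\mathbb D$ be the open unit disc, $\partial\mathbb D$ the unit circle, and $|dw|$ arc length on it. For $\zeta=e(\alpha)$ write also $S_N(\zeta)=\sum_{n=1}^Nf(n)\zeta^n$. Fix a closed set $K\subset\partial\mathbb D$ of positive measure.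

**Definition (the region $\Omega$).** For $|\eta|=1$ let $\rho(\eta)=\frac14\operatorname{dist}(\eta,K)$, and let
$$\Omega=\{r\eta:\ |\eta|=1,\ 0\le r<1-\rho(\eta)\}\subset\mathbb D.$$

Since distances between points of the circle are at most $2$, we have $0\le\rho\le\frac12$. Also $\rho(\eta)=0$ exactly when $\eta\in K$, because $K$ is closed. Distance to a set is Lipschitz, so $\rho$ is Lipschitz. The map $r\eta\mapsto r(1-\rho(\eta))\eta$ multiplies each ray from $0$ by a positive factor in $[\frac12,1]$ depending continuously on the ray. It is therefore a bijection of the plane, continuous with continuous inverse (at $0$ because the factor and its inverse are bounded), and it takes $\mathbb D$ to $\Omega$. So $\Omega$ is a Jordan domain containing $0$, with boundary curve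
$$\Gamma=\{(1-\rho(\eta))\eta:\ |\eta|=1\},\qquad \Gamma\cap\partial\mathbb D=K.$$
The parametrization $\theta\mapsto(1-\rho(e^{i\theta}))e^{i\theta}$ is Lipschitz, as a product of bounded Lipschitz functions. Hence $\Gamma$ is rectifiable.

As an example, let $K=\{|\zeta|=1,\ \operatorname{Re}\zeta\le0\}$. Then $\operatorname{dist}(1,K)=\sqrt2$, so on the positive real axis $\Omega$ ends at $1-\sqrt2/4$. For $f\equiv1$ we have $F(z)=z/(1-z)$, which is unbounded on $\mathbb D$, but the dent of $\Omega$ near $1$ keeps away from the pole.

**Lemma A (bounds on $K$ spread into $\Omega$).** Let $(c_n)_{n\ge0}$ satisfy $|\sum_{n=0}^mc_n\zeta^n|\le B$ for all $m\ge0$ and $\zeta\in K$. Then $|c_n|\le2B$ for all $n$, and $G(z)=\sum_{n\ge0}c_nz^n$ converges in $\mathbb D$ and satisfies $|G|\le5B$ on $\Omega$.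

*Proof.* Fix $\zeta\in K$ and put $s_n=\sum_{k\le n}c_k\zeta^k$, $s_{-1}=0$. Then $|c_n|=|s_n-s_{n-1}|\le2B$, so the series converges in $\mathbb D$. For $z\in\Omega\setminus\{0\}$ put $w=z/\zeta$, so $|w|=|z|<1$. Summation by parts gives
$$G(z)=\sum_{n\ge0}(s_n-s_{n-1})w^n=(1-w)\sum_{n\ge0}s_nw^n,$$
so that
$$|G(z)|\le B\,\frac{|1-w|}{1-|w|}=B\,\frac{|\zeta-z|}{1-|z|}.$$
This holds for every $\zeta\in K$; choose $\zeta$ nearest to $z$. Writing $z=r\eta$, and using $\rho(\eta)<1-r$ (the definition of $\Omega$),
$$\operatorname{dist}(z,K)\le|z-\eta|+\operatorname{dist}(\eta,K)=(1-r)+4\rho(\eta)\le5(1-r).$$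
Hence $|G(z)|\le5B$. At $z=0$, $|G(0)|=|c_0|=|s_0|\le B$. $\square$

In the example above, $|S_N(\zeta)|\le2/|1-\zeta|\le\sqrt2$ on $K$, because $|1-\zeta|^2=2-2\operatorname{Re}\zeta\ge2$. The lemma gives $|z/(1-z)|\le5\sqrt2$ on $\Omega$.

## Boundary values on $K$

We use the following textbook facts. Here $H^\infty(\mathbb D)$ is the space of bounded analytic functions on $\mathbb D$, and $H^1$ is the space of analytic $v$ on $\mathbb D$ with $\sup_{r<1}\int|v(rw)||dw|<\infty$.

1. Fatou's theorem: $v=\sum_{n\ge 0} a_nz^n\in H^\infty(\mathbb D)$ has radial limits $v^*(w)=\lim_{r\to1}v(rw)$ for almost every $w\in\partial\mathbb D$. By dominated convergence, $\int_{\partial\mathbb D}v^*\,\overline w^{\,n}|dw|$ equals $2\pi a_n$ for $n\ge0$ and $0$ for $n<0$.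
2. The F. and M. Riesz uniqueness theorem: if $v\in H^\infty(\mathbb D)$ and $v^*=0$ on a set of positive measure, then $v\equiv0$.
3. Carathéodory's theorem: a conformal map of $\mathbb D$ onto a Jordan domain extends to a homeomorphism of the closures.
4. The F. and M. Riesz theorem for rectifiable Jordan curves (Pommerenke, *Boundary Behaviour of Conformal Maps*, Thm 6.8; Duren, *Theory of $H^p$ Spaces*, §3.5): if $\psi$ maps $\mathbb D$ conformally onto the inside of such a curve, then $\psi'\in H^1$, the length of $\psi(A)$ is $\int_A|\psi'(w)||dw|$ for Borel $A\subset\partial\mathbb D$, and $A$ is null if and only if $\psi(A)$ has length zero.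

Let $\psi:\mathbb D\to\Omega$ be conformal, extended to the closures by fact 3, and let $\tilde K=\psi^{-1}(K)\subset\partial\mathbb D$. The set $K$ lies on both curves $\Gamma$ and $\partial\mathbb D$. The length of a Borel subset of $K$ is the same on either curve, since on both it is one-dimensional Hausdorff measure. So by fact 4, $\int_{\tilde K}|\psi'||dw|=|K|>0$, whence $\tilde K$ has positive measure, and
$$\int_K\varphi\,|d\zeta|=\int_{\tilde K}\varphi(\psi(w))\,|\psi'(w)|\,|dw|\qquad(\varphi\in L^1(K)).\tag{1}$$

**Definition (boundary function).** For bounded analytic $u$ on $\Omega$ let $v=u\circ\psi\in H^\infty(\mathbb D)$ and $u^*=v^*\circ\psi^{-1}$ on $K$.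

By fact 4, null sets correspond to null sets, so $u^*$ is defined almost everywhere on $K$, and it lies in $L^\infty(K)$. The map $u\mapsto u^*$ is linear and multiplicative, since limits are. If $u$ extends continuously from $\Omega$ to a point $\zeta\in K$, then $u^*(\zeta)=u(\zeta)$: with $w=\psi^{-1}(\zeta)$ we have $\psi(rw)\to\zeta$ inside $\Omega$, so $v(rw)=u(\psi(rw))\to u(\zeta)$. For instance, in the example with $K$ a half circle, $u(z)=1/(1-z)$ has $u^*(\zeta)=1/(1-\zeta)$ on $K$.

Recall that $u_j\to u$ *weak-$*$ in $L^\infty(K)$* means $\int_K\varphi u_j|d\zeta|\to\int_K\varphi u|d\zeta|$ for all $\varphi\in L^1(K)$. The limit is unique almost everywhere. The functions $\zeta^{-N}$ have modulus $1$ but tend to $0$ weak-$*$ as $N\to\infty$, by the Riemann–Lebesgue lemma. If $u_j\to u$ weak-$*$, then $\overline{u_j}\to\overline u$ weak-$*$, because $\int\varphi\overline{u_j}=\overline{\int\overline\varphi u_j}$.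

**Lemma B.** (i) If $u$ is bounded analytic on $\Omega$ and $u^*=0$ almost everywhere on $K$, then $u\equiv0$.

(ii) If $u_j$ are analytic with $|u_j|\le B$ on $\Omega$ and $u_j\to u$ pointwise on $\Omega$, then $u$ is analytic, $|u|\le B$, and $u_j^*\to u^*$ weak-$*$ in $L^\infty(K)$.

*Proof.* (i) With $v=u\circ\psi$ we have $v^*=0$ almost everywhere on $\tilde K$, a set of positive measure. By fact 2, $v\equiv0$, so $u\equiv0$.

(ii) Put $v_j=u_j\circ\psi$, so $|v_j|\le B$ and $v_j\to v:=u\circ\psi$ pointwise in $\mathbb D$. Passing to the limit in Cauchy's formula on circles $|z|=r<1$ (dominated convergence) shows that $v$ is analytic, and hence so is $u=v\circ\psi^{-1}$; clearly $|u|\le B$. The same formula shows that the Taylor coefficients of $v_j$ converge to those of $v$. By fact 1,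
$$\int_{\partial\mathbb D}v_j^*\,\overline w^{\,n}|dw|\to\int_{\partial\mathbb D}v^*\,\overline w^{\,n}|dw|\qquad\text{for all }n\in\mathbb Z,$$
both sides being $0$ for $n<0$. Trigonometric polynomials are dense in $L^1(\partial\mathbb D)$, and $|v_j^*|,|v^*|\le B$. So $\int\Phi v_j^*\to\int\Phi v^*$ for every $\Phi\in L^1(\partial\mathbb D)$. Now take $\Phi=1_{\tilde K}\,(\varphi\circ\psi)\,|\psi'|$ with $\varphi\in L^1(K)$. It is integrable, and by (1) the statement becomes $\int_K\varphi u_j^*|d\zeta|\to\int_K\varphi u^*|d\zeta|$. $\square$

## Balanced two-sided sequences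

We can now state "past plus future is zero" precisely. Fix $K$ and $\Omega$ as above and $C<\infty$.

**Definition (balanced).** Let $g:\mathbb Z\to\mathbb C$ satisfy
$$\Big|\sum_{n=a}^bg(n)\zeta^n\Big|\le2C\qquad\text{for all integers }a\le b\text{ and all }\zeta\in K,\tag{2}$$
and put $G_+(z)=\sum_{n\ge0}g(n)z^n$ and $G_-(z)=\sum_{n\ge1}\overline{g(-n)}\,z^n$. Then $g$ is *balanced* if
$$G_+^*=-\overline{G_-^*}\qquad\text{almost everywhere on }K.\tag{3}$$

The conjugates are there so that the past too becomes a power series in $z$: on the circle $\overline{\zeta^n}=\zeta^{-n}$, so $\overline{G_-}$ is formally $\sum_{n\ge1}g(-n)\zeta^{-n}$. The definition makes sense. Taking $a=b$ in (2) gives $|g(n)|\le2C$. The partial sums of $G_+$ on $K$ are bounded by $2C$ by (2). Those of $G_-$ are $\sum_{n=1}^m\overline{g(-n)}\zeta^n=\overline{\sum_{n=-m}^{-1}g(n)\zeta^n}$, bounded by $2C$ too. So Lemma A gives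
$$|G_+|\le10C,\qquad|G_-|\le10C\qquad\text{on }\Omega.\tag{4}$$

Two examples, with $K$ the half circle above. The constant $g\equiv1$ has $G_+=1/(1-z)$ and $G_-=z/(1-z)$. On $K$, $\overline{G_-(\zeta)}=\overline\zeta/(1-\overline\zeta)=1/(\zeta-1)=-G_+(\zeta)$, so $g$ is balanced. The sequence with $g(0)=1$ and $g(n)=0$ otherwise has $G_+=1$ and $G_-=0$, so it is not balanced.

**Proposition C.** (i) Let $f:\mathbb N\to\mathbb C$ satisfy $|S_N(\zeta)|\le C$ for all $N\ge0$ and $\zeta\in K$, and put $f(k)=0$ for $k\le0$. If $N_j\to\infty$ and $f(N_j+n)\to g(n)$ for all $n\in\mathbb Z$, then $g$ satisfies (2) and is balanced.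

(ii) A periodic $g:\mathbb Z\to\mathbb C$ satisfying (2) is balanced.

(iii) If $g_j$ satisfy (2) and are balanced, and $g_j(n)\to g(n)$ for all $n$, then $g$ satisfies (2) and is balanced.

(iv) If $g,h$ satisfy (2) and are balanced, and $g(n)=h(n)$ for all $n<0$, then $g=h$.

*Proof of (i).* **Step 1: the sequence seen from $N$.** The purpose is to make the formal identity of the sketch rigorous. Let
$$F(z)=\sum_{n\ge1}f(n)z^n,\quad F_N(z)=\sum_{n\ge0}f(N+n)z^n,\quad P_N(z)=\sum_{n=1}^{N-1}f(N-n)z^{-n}.$$
Then $z^NP_N=\sum_{k=1}^{N-1}f(k)z^k$ is a polynomial and $F=z^NP_N+z^NF_N$ in $\mathbb D$. On $K$, the partial sums of $F$ are bounded by $C$, and for $N\ge1$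
$$\Big|\sum_{n=0}^mf(N+n)\zeta^n\Big|=|S_{N+m}(\zeta)-S_{N-1}(\zeta)|\le2C.$$
By Lemma A, $|F|\le5C$ and $|F_N|\le10C$ on $\Omega$. Taking boundary functions (linear, multiplicative, and equal to the continuous values for polynomials),
$$\zeta^{-N}F^*=P_N+F_N^*\qquad\text{almost everywhere on }K.\tag{5}$$

**Step 2: the left side of (5) tends to $0$.** For $\varphi\in L^1(K)$, the function equal to $\varphi F^*$ on $K$ and $0$ elsewhere is in $L^1(\partial\mathbb D)$. By the Riemann–Lebesgue lemma, $\int_K\varphi F^*\zeta^{-N}|d\zeta|\to0$. So $\zeta^{-N}F^*\to0$ weak-$*$.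

**Step 3: the future converges.** We have $|f(n)|\le2C$ for all $n$, because $f(n)\zeta^n=S_n(\zeta)-S_{n-1}(\zeta)$ for $n\ge 1$. So by dominated convergence $F_{N_j}\to G_+$ pointwise in $\mathbb D$. By Lemma B(ii), $F_{N_j}^*\to G_+^*$ weak-$*$.

**Step 4: the past converges.** The aim is $P_{N_j}\to\overline{G_-^*}$ weak-$*$, and this is where the bound on every truncation is needed, on the past side too. Let $p_N(z)=\sum_{n\ge1}\overline{f(N-n)}z^n$, a polynomial with $p_N=\overline{P_N}$ on $\partial\mathbb D$. On $K$ its partial sums are the conjugates of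
$$\sum_{n=1}^mf(N-n)\zeta^{-n}=\zeta^{-N}\big(S_{N-1}(\zeta)-S_{N-m-1}(\zeta)\big)\qquad(S_k=0\text{ for }k\le0),$$
so they are bounded by $2C$, and $|p_N|\le10C$ on $\Omega$ by Lemma A. For each $n\ge1$, $\overline{f(N_j-n)}\to\overline{g(-n)}$, with all coefficients bounded by $2C$, so $p_{N_j}\to G_-$ pointwise in $\mathbb D$. By Lemma B(ii), $p_{N_j}=p_{N_j}^*\to G_-^*$ weak-$*$ on $K$. Conjugating, $P_{N_j}\to\overline{G_-^*}$ weak-$*$.

**Step 5: conclusion.** The bound (2) for $g$ follows from $\sum_{n=a}^bf(N_j+n)\zeta^n=\zeta^{-N_j}(S_{N_j+b}-S_{N_j+a-1})(\zeta)$, valid once $N_j+a\ge1$, by letting $j\to\infty$; so $G_\pm$ are bounded on $\Omega$ by (4). Passing to weak-$*$ limits in (5) along $N_j$ gives $0=\overline{G_-^*}+G_+^*$, which is (3). $\square$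

*Proof of (ii).* This is the computation for $g\equiv1$, for a general period. Let $q$ be a period of $g$ and $P(z)=\sum_{n=0}^{q-1}g(n)z^n$, $R=P/(1-z^q)$. In $\mathbb D$ we have $G_+=R$. For $|z|>1$, write each negative integer uniquely as $-kq+r$ with $k\ge1$ and $0\le r<q$:
$$\sum_{n\ge1}g(-n)z^{-n}=\sum_{k\ge1}z^{-kq}P(z)=\frac{z^{-q}}{1-z^{-q}}P(z)=\frac{P(z)}{z^q-1}=-R(z).$$
For $0<|z|<1$, applying this at the point $1/\overline z$ gives $G_-(z)=\overline{\sum_{n\ge1}g(-n)\overline z^{\,n}}=-\overline{R(1/\overline z)}$. So $G_+$ and $G_-$ extend continuously to every $\zeta\in\partial\mathbb D$ with $\zeta^q\ne1$. There $1/\overline\zeta=\zeta$, so $G_-(\zeta)=-\overline{R(\zeta)}=-\overline{G_+(\zeta)}$. Boundary functions agree with continuous extensions, and only finitely many points of $K$ are excluded, so (3) holds. $\square$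

*Proof of (iii).* The bound (2) involves finitely many terms at a time, so it passes to the limit. The coefficients of the series $G_{j,\pm}$ attached to $g_j$ are bounded by $2C$ and converge, so $G_{j,\pm}\to G_\pm$ pointwise in $\mathbb D$. By (4) these series are bounded by $10C$ on $\Omega$. By Lemma B(ii), $G_{j,\pm}^*\to G_\pm^*$ weak-$*$, and (3) passes to the limit. $\square$

*Proof of (iv).* Let $G_\pm,H_\pm$ be the series of $g,h$. Equal pasts mean $G_-=H_-$. By (3), $G_+^*=H_+^*$ almost everywhere on $K$, so $(G_+-H_+)^*=0$. By Lemma B(i), $G_+=H_+$ on $\Omega$, a neighborhood of $0$. Comparing Taylor coefficients at $0$, $g(n)=h(n)$ for all $n\ge0$. $\square$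

Parts (i) and (iv) together give the statement we need.

**Corollary D (the past determines the future).** Let $f:\mathbb N\to\mathbb C$ satisfy $|S_N(\zeta)|\le C$ for all $N\ge0$, $\zeta\in K$, with $K\subset\partial\mathbb D$ closed of positive measure, and put $f(k)=0$ for $k\le0$. Let $N_j,M_j\to\infty$ with $f(N_j+n)\to g(n)$ and $f(M_j+n)\to h(n)$ for all $n\in\mathbb Z$. If $g(n)=h(n)$ for all $n<0$, then $g=h$.

Here is the corollary at work on the indicator of the powers of two. Take $N_j=2^j$ and $M_j=2^j+2^{j-1}$. Near $2^j$ one sees a single $1$ and ever longer runs of zeros on both sides, so $g(0)=1$ and $g(n)=0$ for $n\ne0$. Near $M_j$, midway between consecutive powers, one sees only zeros, so $h=0$. The pasts agree and the futures do not. Hence no bound can hold on a closed set of positive measure.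

## A block of bounded length determines the next symbol

*Proof of Theorem 1, converse direction.* Let $|S_x(\alpha)|\le C$ for all $x>0$ and $\alpha\in E$, with $|E|>0$.

**Step 1: passing to a closed set.** Let $K$ be the closure of $\{e(\alpha):\alpha\in E\}$. It is closed and has positive measure. Each $S_N$ is continuous, so $|S_N(\zeta)|\le C$ for all $N\ge0$ and $\zeta\in K$. Corollary D applies.

**Step 2: finite memory.** We turn "the whole past determines the future" into a statement about finite blocks. *Claim: there is $L\ge1$ such that for all $n,m\ge2L$, if $f(n-i)=f(m-i)$ for $1\le i\le L$, then $f(n)=f(m)$.*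

Suppose not. Then for every $L\ge1$ there are $n_L,m_L\ge2L$ with $f(n_L-i)=f(m_L-i)$ for $1\le i\le L$ and $f(n_L)\ne f(m_L)$. For each fixed $n\in\mathbb Z$, the values $f(n_L+n)$ and $f(m_L+n)$ lie in the finite set $A\cup\{0\}$. So along a subsequence of $L$'s both are constant. Enumerating $\mathbb Z$ and taking a diagonal subsequence, we get $L_j\to\infty$ such that for every $n$ the sequences $f(n_{L_j}+n)$ and $f(m_{L_j}+n)$ are eventually constant, with limits $g(n)$ and $h(n)$. Here $n_{L_j},m_{L_j}\to\infty$ because both are at least $2L_j$. For $i\ge1$ we have $f(n_{L_j}-i)=f(m_{L_j}-i)$ as soon as $L_j\ge i$, so $g(-i)=h(-i)$. And $g(0)\ne h(0)$, since $f(n_{L_j})\neq f(m_{L_j})$ for all $j$ and both sequences are eventually constant. This contradicts Corollary D.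

**Step 3: finite memory forces periodicity.** For $n\ge2L$ let $b_n=(f(n-L),\dots,f(n-1))\in A^L$. There are finitely many possible blocks, so $b_n=b_m$ for some $2L\le n<m$. By the claim $f(n)=f(m)$; dropping the first entry of each block and appending this value gives $b_{n+1}=b_{m+1}$. By induction $b_{n+k}=b_{m+k}$ for all $k\ge0$. Hence $f(k+(m-n))=f(k)$ for all $k\ge n-L$, and $f$ is eventually periodic. $\square$

Finiteness of $A$ entered in Step 2, to keep $g(0)\ne h(0)$ in the limit, and in Step 3, for the pigeonhole principle. How much of it is needed?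

## Locally finite value sets

**Definition (locally finite).** A set $A\subset\mathbb C$ is *locally finite* if every disc contains only finitely many points of $A$.

Finite sets, $\mathbb Z$ and $\mathbb Z[i]$ are locally finite; $\{1+2^{-n}:n\in\mathbb N\}$ is not. For $f:\mathbb N\to\mathbb C$ let
$$B_f=\{\alpha\in\mathbb T:\ \sup_x|S_x(\alpha)|<\infty\}.$$
This is pointwise boundedness: the bound may depend on $\alpha$.

**Theorem 2.** (a) Let $A$ be locally finite and $f:\mathbb N\to A$. Then either $f$ is not eventually periodic and $B_f$ is null, or $f$ is eventually periodic and $\mathbb T\setminus B_f$ is a finite set of rationals, namely those $\alpha$ with $\lim_{x\to\infty}\frac1xS_x(\alpha)\ne0$.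

(b) If $A\subset\mathbb C$ is not locally finite, there is an injective (so not eventually periodic) $f:\mathbb N\to A$ with $B_f\supseteq\mathbb T\setminus\{0\}$ and with $S_x$ uniformly bounded on $\{\|\alpha\|\ge\delta\}$ for each $\delta>0$.

*Proof of (a).* **Step 1: from pointwise to uniform bounds.** We have $B_f=\bigcup_{C\in\mathbb N}\{\alpha:|S_x(\alpha)|\le C\text{ for all }x\}$, a countable union of closed sets. If $B_f$ has positive measure, so does one of these closed sets, say the one for $C$. At any of its points $|f(n)|=|S_n-S_{n-1}|\le2C$, so $f$ takes values in $A\cap\{|a|\le2C\}$, which is finite. By Theorem 1, $f$ is eventually periodic. So $B_f$ is null if $f$ is not eventually periodic.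

**Step 2: the exceptional points of an eventually periodic $f$.** Let $f(n+q)=f(n)$ for $n\ge N_0$. If $q\alpha\notin\mathbb Z$, geometric sums over residue classes show that $S_x(\alpha)$ is bounded in $x$, so the mean $\lim\frac1xS_x(\alpha)$ is $0$. If $q\alpha\in\mathbb Z$, then $n\mapsto f(n)e(n\alpha)$ has period $q$ for $n\ge N_0$. With $s$ the sum over one period, $S_x(\alpha)=sx/q+O(1)$, so $S_x(\alpha)$ is bounded if and only if $s=0$, that is, if and only if the mean $s/q$ is $0$. Thus $\mathbb T\setminus B_f$ is the set of $\alpha$ with nonzero mean, and it is contained in $\{\alpha:q\alpha\in\mathbb Z\}$, a finite set of rationals.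

*Proof of (b).* Some disc contains infinitely many points of $A$, so $A$ has an accumulation point $a\in\mathbb C$. Choose distinct $a_n\in A$ with $|a_n-a|\le2^{-n}$ and put $f(n)=a_n$. Then
$$|S_x(\alpha)|\le\sum_n|a_n-a|+|a|\Big|\sum_{n\le x}e(n\alpha)\Big|\le\sum_n|a_n-a|+\frac{|a|}{|\sin\pi\alpha|}\qquad(\alpha\ne0),$$
which is bounded for each $\alpha\ne0$, and uniformly for $\|\alpha\|\ge\delta$. An injective $f$ repeats no value, so it is not eventually periodic. $\square$

Consequently the equivalence in Theorem 1 holds for all $f:\mathbb N\to A$ exactly when $A$ is locally finite, and then pointwise boundedness on a set of positive measure may replace uniform boundedness. Indeed, for locally finite $A$ one direction is (a), and the other was proved in the first section, where only the finiteness of the range of $f$ was used; this is automatic for eventually periodic $f$. For other $A$, the $f$ of (b) with $E=\{\|\alpha\|\ge\frac14\}$ is a counterexample.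

## A bound for the period

The length $L$ in the proof of Theorem 1 came from a contradiction for one $f$. Compactness over all $f$ at once makes it uniform.

**Theorem 3.** Let $A$ be locally finite, $E\subset\mathbb T$ of positive measure, $C<\infty$. There is $Q=Q(E,C,A)$ such that every $f:\mathbb N\to A$ with $|S_x(\alpha)|\le C$ for all $x>0$ and $\alpha\in E$ is eventually periodic with least eventual period at most $Q$.

The dependence on $E$ cannot be reduced to its measure. For the indicator $f$ of the multiples of $q$, $S_x(\alpha)=\sum_{k\le x/q}e(kq\alpha)$ is bounded by $1/|\sin\pi q\alpha|\le\sqrt2$ on $E_q=\{\|q\alpha\|\ge\frac14\}$. The measure of $E_q$ is $\frac12$ for every $q$, while the least eventual period is $q$.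

*Proof.* **Step 1: reduction to periodic two-sided sequences.** As before, let $K$ be the closure of $\{e(\alpha):\alpha\in E\}$; the bound $C$ holds on $K$. The functions $f$ in question take values in the finite set $A'=A\cap\{|a|\le2C\}$, and they are eventually periodic by Theorem 1. If $A'$ is empty there is no such $f$ and $Q=1$ works, so let $A'\ne\emptyset$. Let $Y$ be the set of all periodic $g:\mathbb Z\to A'$ satisfying (2). It is invariant under shifts, since $\sum_{n=a}^bg(n+k)\zeta^n=\zeta^{-k}\sum_{n=a+k}^{b+k}g(n)\zeta^n$. If $f$ is as in the theorem, with $f(n+q)=f(n)$ for $n\ge N_0$, let $g:\mathbb Z\to A'$ be the $q$-periodic function equal to $f$ on $n\ge N_0$. A block of $g$ can be shifted by a multiple $kq$ into the range $n\ge N_0$ (with $N_0\ge 1$), so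
$$\Big|\sum_{n=a}^bg(n)\zeta^n\Big|=\Big|\zeta^{-kq}\sum_{n=a+kq}^{b+kq}f(n)\zeta^n\Big|\le2C\qquad(\zeta\in K).$$
So $g\in Y$, and the least eventual period of $f$ is the least period of $g$. It remains to bound the least period of every $g\in Y$.

**Step 2: uniform memory.** *Claim: there is $L\ge1$ such that $g,h\in Y$ and $g=h$ on $[-L,-1]$ imply $g(0)=h(0)$.* Otherwise for each $L$ there are $g_L,h_L\in Y$ that agree on $[-L,-1]$ with $g_L(0)\ne h_L(0)$. As $A'$ is finite, a diagonal argument gives a subsequence along which $g_L\to g$ and $h_L\to h$ pointwise, with eventually constant values at each $n$. The periods may grow, so $g$ and $h$ need not be periodic. But each $g_L,h_L$ is balanced by Proposition C(ii), so $g,h$ satisfy (2) and are balanced by Proposition C(iii). They agree at all $n<0$, so $g=h$ by Proposition C(iv). Yet $g(0)\ne h(0)$, because $g_L(0)\ne h_L(0)$ for all $L$ and the values are eventually constant. This is a contradiction.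

**Step 3: counting blocks.** Let $g\in Y$. Among the $|A'|^L+1$ blocks $(g(n-L),\dots,g(n-1))$ with $0\le n\le|A'|^L$ two coincide, say those at $n<m$. Then $g(\cdot+n)$ and $g(\cdot+m)$ lie in $Y$ and agree on $[-L,-1]$, so $g(n)=g(m)$ by the claim, and the blocks at $n+1$ and $m+1$ coincide. By induction $g(k+m-n)=g(k)$ for all $k\ge n-L$. Since $g$ is periodic, any $k$ can be moved into this range by a multiple of its period, so the relation holds for all $k\in\mathbb Z$. Hence $m-n\le|A'|^L$ is a period of $g$, and $Q=|A'|^L$ works: $L$ and $A'$ depend only on $E$, $C$ and $A$. $\square$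

## Slowly growing sums

Can "bounded" be replaced by a slowly growing bound? No growth at all is allowed, even if the bound is required for every $\alpha$.

**Theorem 4.** Let $\omega:\mathbb N\to(0,\infty)$ be nondecreasing with $\omega\to\infty$. There is $f:\mathbb N\to\{0,1\}$, not eventually periodic, with $|S_x(\alpha)|\le\omega(x)$ for all $x\in\mathbb N$ and all $\alpha\in\mathbb T$.

*Proof.* The ones are made so rare that counting them suffices. Choose $n_1<n_2<\cdots$ with $n_{k+1}-n_k\to\infty$ and $\omega(n_k)\ge k$, which is possible since $\omega\to\infty$, and let $f$ be the indicator of $\{n_k\}$. If $n_k\le x<n_{k+1}$, then $|S_x(\alpha)|\le k\le\omega(n_k)\le\omega(x)$. If $x<n_1$, then $S_x=0$. There are infinitely many ones. A period $q$ valid from $N_0$ on would put a one at distance $q$ after each one beyond $N_0$, contradicting that the gaps tend to infinity. $\square$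

## Null sets of every larger gauge

Can "positive Lebesgue measure" be replaced by positivity of some other measure of size?

**Definition (Hausdorff measure for a gauge).** Let $h:(0,1]\to(0,\infty)$ be nondecreasing with $h(t)\to0$ as $t\to0^+$, and put $h(0)=0$. For $E\subset\mathbb T$, with $\mathbb T$ metrized by $\|\alpha-\beta\|$,
$$\mathcal H^h(E)=\lim_{\varepsilon\to0}\ \inf\Big\{\sum_kh(\operatorname{diam}U_k):\ E\subset\bigcup_kU_k,\ \operatorname{diam}U_k<\varepsilon\Big\},$$
over countable covers. The gauge $h(t)=t^s$ gives $s$-dimensional Hausdorff measure, and the Hausdorff dimension is the supremum of the $s$ for which it is positive.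

The gauge $h(t)=t$ corresponds to Lebesgue measure, where Theorem 1 holds. It fails for every gauge that is infinitely larger near $0$.

**Theorem 5.** Let $h:(0,1]\to(0,\infty)$ be nondecreasing with $h(t)\to0$ and $h(t)/t\to\infty$ as $t\to0^+$ (put $h(0)=0$). There are $f:\mathbb N\to\{0,1\}$, not eventually periodic, and a compact $E\subset\mathbb T$ with Hausdorff measure $\mathcal H^h(E)>0$ and $|S_x(\alpha)|\le1+\frac\pi2$ for all $x>0$, $\alpha\in E$. In particular $E$ may have Hausdorff dimension $1$ (take $h$ comparable to $t\log(1/t)$ near $0$).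

For the last sentence: if $h(t)$ is comparable to $t\log(1/t)$ near $0$, then for each $s<1$ we have $h(t)\le t^s$ for small $t$, so $\mathcal H^h(E)>0$ forces the $s$-dimensional measure of $E$ to be positive.

*Proof.* The ones come in pairs $a_j,a_j+m_j$, and $E$ consists of those $\alpha$ for which each pair nearly cancels, that is, $m_j\alpha$ is close to $\frac12$ modulo $1$. If the $m_j$ grow fast enough, the set $E$ is large.

**Step 1: choice of parameters.** Let $\delta_j=2^{-j-2}$ for $j\ge1$, so $\sum_j\delta_j=\frac14$, and $\Delta_j=2^j\prod_{i<j}(2\delta_i)^{-1}$. Choose inductively integers $m_j\ge 1$, with $\ell_0=1$ and $\ell_j=2\delta_j/m_j$, such that for $j\ge1$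
$$\ell_{j-1}m_j\ge4,\qquad h(t)\ge\Delta_{j+1}t\quad\text{for }0<t\le1/m_j.\tag{6}$$
Both hold once $m_j$ is large, the second because $h(t)/t\to\infty$ and $\Delta_{j+1}$ does not depend on the $m$'s. The first gives $m_{j+1}\ge4m_j/(2\delta_j)>m_j$, so $m_j\to\infty$, and also $m_1\ge4$.

**Step 2: the sequence and the bound.** Let $a_1=1$, $a_{j+1}=a_j+2m_j$, and let $f$ be the indicator of $\{a_j,\ a_j+m_j:\ j\ge1\}$. The gaps between consecutive ones are $m_1,m_1,m_2,m_2,\dots\to\infty$, so $f$ is not eventually periodic, as in Theorem 4. Let
$$E=\{\alpha\in\mathbb T:\ \|m_j\alpha-\tfrac12\|\le\delta_j\ \text{for all }j\ge1\},$$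
which is closed, hence compact. For $\alpha\in E$ write $m_j\alpha=\frac12+\beta$ modulo $1$ with $|\beta|\le\delta_j$. Then
$$|e(a_j\alpha)+e((a_j+m_j)\alpha)|=|1+e(m_j\alpha)|=|1-e(\beta)|=2|\sin\pi\beta|\le2\pi\delta_j.$$
The sum $S_x(\alpha)$ consists of complete pairs and at most one further term of modulus $1$. So $|S_x(\alpha)|\le1+2\pi\sum_j\delta_j=1+\frac\pi2$.

**Step 3: a Cantor subset of $E$.** We construct a measure on $E$ that is spread as evenly as possible. Call $[k/m_j,(k+1)/m_j)$, $0\le k<m_j$, the level-$j$ cells. In such a cell the set $\{\|m_j\alpha-\frac12\|\le\delta_j\}$ is the concentric closed interval of length $\ell_j=2\delta_j/m_j<1/m_j$. Let $\mathcal I_0=\{[0,1)\}$. Suppose $\mathcal I_{j-1}$ is given, consisting of disjoint intervals of length $\ell_{j-1}$, and put $x=\ell_{j-1}m_j\ge4$ and $r_j=\lceil x/2\rceil\ge2$. Measured in units of $1/m_j$, each $I\in\mathcal I_{j-1}$ has length $x$. A closed interval $[a,a+x]$ contains $\lfloor a+x\rfloor-\lceil a\rceil>x-2$ whole cells, and $[0,1)$ contains all $m_1$ cells. So $I$ contains at least $\lfloor x\rfloor-1$ cells.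 This integer is at least $x/2$, because $\lfloor x\rfloor-1>x-2\ge x/2$ for $x\ge4$, and hence it is at least $r_j$. Choose exactly $r_j$ level-$j$ cells in each $I\in\mathcal I_{j-1}$, and let $\mathcal I_j$ consist of the concentric intervals of all chosen cells.

The set $E'=\bigcap_{j\ge1}\bigcup\mathcal I_j$ is contained in $E$. The intervals in $\mathcal I_j$ are closed and disjoint, each $I\in\mathcal I_{j-1}$ contains exactly $r_j$ of them, and their lengths $\ell_j$ tend to $0$. So each point of $E'$ corresponds to exactly one address in $\prod_j\{1,\dots,r_j\}$ and conversely, and the correspondence from addresses to points is continuous. Let $\mu$ be the image on $E'$ of the product of the uniform probability measures. Each $I\in\mathcal I_j$ has mass $(r_1\cdots r_j)^{-1}\le2^{-j}$, so $\mu$ has no atoms. Since $r_i\ge\ell_{i-1}m_i/2$, and $\ell_0m_1=m_1$, $\ell_{i-1}m_i=2\delta_{i-1}m_i/m_{i-1}$ for $i\ge2$, the product telescopes: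
$$\mu(I)=\frac1{r_1\cdots r_j}\le2^j\prod_{i=1}^j\frac1{\ell_{i-1}m_i}=\frac{2^j}{m_j\prod_{i<j}2\delta_i}=\frac{\Delta_j}{m_j}\qquad(I\in\mathcal I_j).\tag{7}$$

**Step 4: short arcs have small mass.** Let $J$ be a closed arc of length $t$ with $1/m_{j+1}\le t<1/m_j$, $j\ge1$. It meets at most $tm_{j+1}+2\le3tm_{j+1}$ level-$(j+1)$ cells. Each cell contains at most one interval of $\mathcal I_{j+1}$, of mass at most $\Delta_{j+1}/m_{j+1}$ by (7). By (6),
$$\mu(J)\le3tm_{j+1}\cdot\frac{\Delta_{j+1}}{m_{j+1}}=3\Delta_{j+1}t\le3h(t).$$
Since $m_j\to\infty$, this covers all $0<t<1/m_1$. For $t=0$, $\mu(J)=0=h(0)$, as there are no atoms.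

**Step 5: the Hausdorff measure.** Let $E\subset\bigcup_kU_k$ with nonempty $U_k$ of diameter $d_k<1/m_1\le\frac14$. Given a point $u\in U_k$, the set $U_k$ lies in the arc $[u-d_k,u+d_k]$ of length less than $\frac12$. On such an arc the metric of $\mathbb T$ is the usual distance on the line, so $U_k$ lies in a closed arc $J_k$ of length $d_k$. By Step 4,
$$1=\mu(E')\le\sum_k\mu(J_k)\le3\sum_kh(d_k).$$
So every such cover has $\sum_kh(\operatorname{diam}U_k)\ge\frac13$, and $\mathcal H^h(E)\ge\frac13>0$. $\square$
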